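# Minimal genus in right-angled Artin groups: the pentagon breaks the half-rank equality

## 1. Half the rank of a skew matrix as a first guess

Take a two-dimensional homology class of a group and ask for the simplest surface that carries it, where simple means of small genus. For a right-angled Artin group such a class is a list of integers, one for each edge of a graph, and these integers fill a skew-symmetric matrix. Half the rank of that matrix is a lower bound for the genus. The natural first guess is that it is always the answer. We make this precise, check it on several graphs, and then see it fail for the pentagon.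

**Setting.** Let $\Gamma$ be a finite simple graph with vertex set $V=\{v_1,\dots,v_n\}$, and let
$$A_\Gamma=\langle v_1,\dots,v_n\mid [v_i,v_j]=1\text{ whenever }\{v_i,v_j\}\text{ is an edge}\rangle .$$
Commutators are $[a,b]=aba^{-1}b^{-1}$, and homology is integral unless another coefficient ring is shown. Write $N(v)$ for the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$.

**The Salvetti complex.** Let $T^n=(\mathbb R/\mathbb Z)^V$ with coordinates $\theta_v$. Let $S\subset T^n$ be the set of points $x$ whose support $\{v:\theta_v(x)\ne 0\}$ is a clique of $\Gamma$. So $S$ is a union of coordinate tori, one for each clique. It is the Salvetti complex, and it is a $K(A_\Gamma,1)$. For two vertices, $S$ is $T^2$ if they are adjacent (group $\mathbb Z^2$) and a wedge of two circles if not (free group $F_2$). The map $\theta_v\colon S\to\mathbb R/\mathbb Z$ represents the class $v^*\in H^1(A_\Gamma)$ dual to $v$. The group $H_2(A_\Gamma)$ is free abelian on the classes $e_{ij}$ ($i<j$, $\{v_i,v_j\}$ an edge) of the coordinate $2$-tori.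

Since $S$ is aspherical, every homomorphism $\pi_1(\Sigma)\to A_\Gamma$, for $\Sigma$ a connected closed surface, is induced by a map $\Sigma\to S$.

**Definition (minimal genus).** A map $f\colon\Sigma\to X$ from a closed oriented surface, possibly disconnected, *represents* $\alpha\in H_2(X)$ if $f_*[\Sigma]=\alpha$. The genus of $\Sigma$ is the sum of the genera of its components, and $\operatorname{gen}(\alpha)$ is the least genus of a surface representing $\alpha$. For a group, use its classifying space.

**Definition (cap product matrix).** For $\alpha=\sum_{i<j}a_{ij}e_{ij}$, the matrix $M_\alpha$ of $\varphi\mapsto\varphi\cap\alpha$, $H^1\to H_1$, in the bases $v_i^*$ and $v_i$ is, up to an overall sign convention, the skew-symmetric matrix with $(M_\alpha)_{ij}=a_{ij}$ for $i<j$ (zero at non-edges). With suitable orientations,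
$$(M_\alpha)_{ij}=\langle v_i^*\cup v_j^*,\alpha\rangle\qquad\text{for all } i,j, \tag{1}$$
because $v_i^*\cup v_j^*$ takes the value $1$ on $e_{ij}$ and $0$ on the other basis tori. In particular the numbers (1) determine $\alpha$. We write $M_{uv}$ for the entry at vertices $u,v$.

For a single edge and $\alpha=d\,e_{12}$ with $d\neq 0$, the matrix is $\begin{pmatrix}0&d\\-d&0\end{pmatrix}$, of rank $2$. The commuting pair $v_1,v_2^{\,d}$ gives a torus representing $\alpha$, so genus $1$ suffices.

**The lower bound.** It is known that
$$\operatorname{gen}(\alpha)\ \ge\ \tfrac12\operatorname{rank}M_\alpha ; \tag{2}$$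
the argument is short. Let $f\colon\Sigma\to S$ represent $\alpha$ with genus $g$. By (1), $M_{uv}=\langle f^*u^*\cup f^*v^*,[\Sigma]\rangle$. So $M_\alpha=A^TQA$, where $Q$ is the matrix of the cup product form on the $2g$-dimensional space $H^1(\Sigma;\mathbb Q)$ and the columns of $A$ are the coordinates of the $f^*v^*$. Hence $\operatorname{rank}M_\alpha\le 2g$.

**Definition (tight).** Call $\Gamma$ *tight* if $\operatorname{gen}(\alpha)=\frac12\operatorname{rank}M_\alpha$ for all $\alpha\in H_2(A_\Gamma)$.

The guess, stated as a conjecture in Boyd, Kastenholz and Mutanguha, "The minimal genus problem for right angled Artin groups", arXiv:2108.02914 (2021), is that every graph is tight. It is known that equality holds for complete graphs, trees and complete bipartite graphs.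

## 2. Stars, paths, complete graphs and the square

We need four elementary facts.

**(F1) Induced subgraphs.** Let $\Gamma'\subset\Gamma$ be induced, $\iota\colon A_{\Gamma'}\to A_\Gamma$ the inclusion, and $r\colon A_\Gamma\to A_{\Gamma'}$ the map that kills the other generators; then $r\iota=\mathrm{id}$. Composing surfaces with $\iota$ and with $r$ gives $\operatorname{gen}(\iota_*\alpha)\le\operatorname{gen}(\alpha)=\operatorname{gen}(r_*\iota_*\alpha)\le\operatorname{gen}(\iota_*\alpha)$. So $\iota$ preserves genus. It preserves $\operatorname{rank}M$ too, since only zero rows and columns are added. Hence induced subgraphs of tight graphs are tight.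

**(F2) Sums.** $\operatorname{gen}(\alpha+\beta)\le\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$, by disjoint union of surfaces. Consequently a disjoint union of tight graphs is tight: a class on $\Gamma_1\sqcup\Gamma_2$ is $\alpha_1+\alpha_2$ with $M$ block diagonal, so its genus is at most $\frac12\operatorname{rank}M_{\alpha_1}+\frac12\operatorname{rank}M_{\alpha_2}=\frac12\operatorname{rank}M_\alpha$, and (2) gives the other inequality.

**(F3) Star tori.** Let $t$ be a vertex and $b_u\in\mathbb Z$ for $u\in N(t)$. The elements $t$ and $\prod_u u^{b_u}$ (any order) commute, so they define a map $T^2\to S$. It pulls $t^*$ back to $(1,0)$, each $u^*$ to $(0,b_u)$, and every other $w^*$ to $0$. By (1), the class represented has $(t,u)$-entry $b_u$, and all its entries not involving $t$ vanish. So *a class whose non-zero coefficients all involve one vertex $t$ has genus at most $1$.*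

**(F4) Automorphisms.** Let $\theta\in\operatorname{Aut}(A_\Gamma)$ act on $H_1$ by $E$, so $E_{ik}=v_i^*(\theta(v_k))$ and $\theta^*v_i^*=\sum_kE_{ik}v_k^*$. By (1), $(M_{\theta_*\alpha})_{ij}=\langle\theta^*v_i^*\cup\theta^*v_j^*,\alpha\rangle=\sum_{k,l}E_{ik}(M_\alpha)_{kl}E_{jl}$, that is, $M_{\theta_*\alpha}=EM_\alpha E^T$. Also $\operatorname{gen}(\theta_*\alpha)=\operatorname{gen}(\alpha)$.

Now the tests.

*Path $v_1v_2v_3v_4$.* Let $\alpha=a\,e_{12}+b\,e_{23}+c\,e_{34}$. Recall that a skew matrix of even size has $\det=\mathrm{Pf}^2$, where the Pfaffian is a signed sum over perfect matchings of products of entries; for size $4$ it is $a_{12}a_{34}-a_{13}a_{24}+a_{14}a_{23}$. Here it equals $ac$. If $ac\ne0$, the rank is $4$, and the two star classes $a\,e_{12}+b\,e_{23}$ (at $v_2$) and $c\,e_{34}$ (at $v_3$) give genus at most $2$. If $ac=0$, one vertex meets all non-zero terms, so a non-zero $\alpha$ has genus at most $1$ and rank $2$. The guess holds.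

*Complete graph $K_n$.* Here $A_\Gamma=\mathbb Z^n$ and every $E\in GL_n(\mathbb Z)$ is an automorphism. An integral skew matrix is congruent, over $GL_n(\mathbb Z)$, to one with blocks $\begin{pmatrix}0&d_i\\-d_i&0\end{pmatrix}$, $d_i\ne 0$, $i\le r$, and zeros. By (F4) we may take $\alpha=\sum_{i\le r}d_ie_{2i-1,2i}$, a sum of $r=\frac12\operatorname{rank}M_\alpha$ torus classes. The guess holds.

*Square $C_4$.* Opposite vertices $v_1,v_3$ have the same neighbors, so $v_1\mapsto v_1v_3$ respects the relations and is an automorphism; likewise for $v_3\mapsto v_3v_1$ and for the pair $v_2,v_4$. With generator inversions, these realize $GL_2(\mathbb Z)\times GL_2(\mathbb Z)$ on $H_1$. Ordering the vertices $1,3,2,4$, we have $M=\begin{pmatrix}0&B\\-B^T&0\end{pmatrix}$, and $B$ may be replaced by $PBQ^T$. Smith normal form makes $B$ diagonal, and $\alpha$ becomes a sum of $\operatorname{rank}B=\frac12\operatorname{rank}M$ torus classes. The guess holds.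

## 3. The pentagon: no row operations, and a genus-two identity

The tests suggest a method for the upper bound: diagonalize $M_\alpha$ by automorphisms. The move $t\mapsto tt'$ respects the relations when every neighbor of $t$ equals or is adjacent to $t'$, that is, when $N(t)\subset N[t']$.

In $C_5$, with indices mod $5$, this never happens. We have $N(v_i)=\{v_{i-1},v_{i+1}\}$. Among $t'\ne v_i$, the set $N[v_{i+1}]=\{v_i,v_{i+1},v_{i+2}\}$ misses $v_{i-1}$, and so does $N[v_{i+2}]=\{v_{i+1},v_{i+2},v_{i+3}\}$; the cases $v_{i-1},v_{i-2}$ are symmetric. So no row operation is available. Cutting into star tori does not suffice either: five edges with non-zero coefficients need three stars, which gives genus at most $3$, while a $5\times5$ skew matrix has rank at most $4$.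

Still, some pentagon classes have genus $2$. Let $x,y,z,w\in\{\pm1\}$ and $i,j\in\mathbb Z$, and put
$$a=v_4^xv_2^y,\quad b=v_1^zv_3^w,\quad c=v_1^zv_5^i,\quad d=v_4^xv_5^j .$$
Since $v_2$ commutes with $v_1,v_3$ and $v_4$ commutes with $v_3$,
$$aba^{-1}b^{-1}=v_4^xv_1^zv_3^wv_4^{-x}v_3^{-w}v_1^{-z}=[v_4^x,v_1^z].$$
Since $v_5$ commutes with $v_1,v_4$, we get $[c,d]=[v_1^z,v_4^x]$. So $[a,b][c,d]=1$, which is a map of a genus-$2$ surface to $S$. On it, up to a universal sign, $\varphi\cup\psi$ evaluates to $\varphi(a)\psi(b)-\varphi(b)\psi(a)+\varphi(c)\psi(d)-\varphi(d)\psi(c)$. The $(1,4)$-entry is $-zx+zx=0$, and the edge entries are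
$$a_{12}=-yz,\quad a_{23}=yw,\quad a_{34}=-wx,\quad a_{45}=-xi,\quad a_{15}=zj.$$
Given $a_{12},a_{23},a_{34}\in\{\pm1\}$ and arbitrary $a_{45},a_{15}$, choose $y=1$, $z=-a_{12}$, $w=a_{23}$, $x=-a_{34}w$, $i=-xa_{45}$, $j=za_{15}$. So every class on $C_5$ with coefficients $\pm1$ on three consecutive edges has genus at most $2$. The Pfaffian on $\{1,2,3,4\}$ is then $a_{12}a_{34}=\pm1$, so the rank is $4$ and the genus is exactly $2$. For example, $e_{12}+e_{23}+e_{34}+2e_{45}+2e_{15}$ has genus $2$.

Rearrange the same five numbers around the cycle so that the two $2$s are not on adjacent edges: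
$$\alpha_0=e_{12}+e_{23}+2e_{34}+e_{45}+2e_{15}. \tag{3}$$
No three consecutive edges carry $\pm1$, so the identity does not apply. In fact no identity can. Here are the results.

Besides cycles $C_n$, three graphs occur. The **house** is $C_5$ plus one chord. The **gem** is $C_5$ plus two chords with a common endpoint. The **domino** is $C_6$ plus one long chord (two squares sharing an edge).

**Theorem 1.** $C_5$ is not tight: $\operatorname{gen}(\alpha_0)=3>2=\frac12\operatorname{rank}M_{\alpha_0}$. Every graph with at most $4$ vertices is tight, so $5$ vertices is the minimum.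

**Theorem 2.**
1. If $\Gamma$ is tight, then $\Gamma$ has no induced cycle $C_n$ $(n\ge5)$, house, gem or domino.
2. If $\Gamma$ is triangle-free (equivalently $\dim A_\Gamma\le2$), the converse holds: $\Gamma$ is tight if and only if it has no induced $C_n$ $(n\ge5)$ and no induced domino.
3. With triangles the converse of (1) fails: the join of $K_2\sqcup K_2$ with two non-adjacent vertices satisfies the condition in (1) but is not tight.

**Theorem 3.** For every $k\ge1$ there are a connected $\Gamma$ and an $\alpha$ with $\frac12\operatorname{rank}M_\alpha=2k$ and $\operatorname{gen}(\alpha)=3k$. So the gap is unbounded.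

No complete classification of tight graphs containing triangles is claimed. By Theorem 1 the conjecture is false.

## 4. Intersection numbers against disjoint curves

How could one exclude genus $2$ for $\alpha_0$? A first try uses homology: a genus-$2$ surface would give five vectors $w_1,\dots,w_5\in H_1(\Sigma)\cong\mathbb Z^4$, dual to the classes $f^*v_i^*$, whose intersection numbers are the entries of
$$M=\begin{pmatrix}0&1&0&0&2\\-1&0&1&0&0\\0&-1&0&2&0\\0&0&-2&0&1\\-2&0&0&-1&0\end{pmatrix}. \tag{4}$$
Perhaps no such vectors exist? They do. The principal submatrix on $\{2,3,4,5\}$ has Pfaffian $a_{23}a_{45}-a_{24}a_{35}+a_{25}a_{34}=1$, so it defines a unimodular form on $\mathbb Z^4$ with basis $w_2,\dots,w_5$. Put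
$$w_1=4w_2-w_3+2w_4-2w_5 . \tag{5}$$
Then $w_1\cdot w_2=-w_3\cdot w_2=1$, $w_1\cdot w_3=4-4=0$, $w_1\cdot w_4=-2+2=0$ and $w_1\cdot w_5=2$, which is row $1$ of $M$. So intersection numbers alone do not forbid genus $2$.

What homology forgets is this. Vertices $v_1$ and $v_3$ are not adjacent, so in $S$ the coordinates $\theta_1,\theta_3$ are never both non-zero. Hence $w_1$ and $w_3$ are carried by curves that are *disjoint*, not merely of intersection number zero. Formula (5) says $w_1+w_3=2(2w_2+w_4-w_5)$: the two classes are congruent mod $2$, but not proportional. Two disjoint simple closed curves that are homologous mod $2$ together bound a subsurface, and orienting it shows that they are homologous up to sign over $\mathbb Z$. That is the contradiction we want.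

One difficulty remains: the submanifold dual to $v_1^*$ may have several components, and their individual classes are not given. The rows of the non-neighbors of $v_1$ will control them. First we produce the curves.

**Lemma 4.** Let $f\colon\Sigma\to S$ satisfy $f_*[\Sigma]=\alpha$ and let $H=H_1(\Sigma;\mathbb Z)$. There are closed oriented $1$-submanifolds $\gamma_v\subset\Sigma$ $(v\in V)$, with classes $w_v=[\gamma_v]\in H$, such that $\gamma_u\cap\gamma_v=\emptyset$ whenever $u\neq v$ are non-adjacent, and $w_u\cdot w_v=\varepsilon(M_\alpha)_{uv}$ for all $u,v$, with a universal sign $\varepsilon=\pm1$.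

*Proof.* Put $h_v=\theta_v\circ f\colon\Sigma\to\mathbb R/\mathbb Z$. Choose a smooth $g_v$ at uniform distance less than $\frac14$ from $h_v$; it is homotopic to $h_v$ along short arcs. By Sard's theorem, choose a regular value $t_v$ of $g_v$ at distance less than $\frac14$ from $\frac12$, and let $\gamma_v=g_v^{-1}(t_v)$.

As the preimage of a regular value, $\gamma_v$ is Poincaré dual to the class of $g_v$, which is $f^*v^*$. Intersection is dual to cup product, so $w_u\cdot w_v=\pm\langle f^*u^*\cup f^*v^*,[\Sigma]\rangle=\pm\langle u^*\cup v^*,\alpha\rangle$ with a universal sign; now use (1).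

On $\gamma_v$ the distance from $h_v$ to $\frac12$ is less than $\frac14+\frac14=\frac12$, so $h_v\ne0$ there. If $u\ne v$ are non-adjacent, no point of $S$ has $\theta_u\ne0\ne\theta_v$. So $\gamma_u\cap\gamma_v=\emptyset$. $\square$

## 5. The mod 2 obstruction

For $v\in V$ let $J(v)=\{v\}\cup\{u\neq v:u\text{ not adjacent to }v\}$; in the pentagon, $J(v_1)=\{v_1,v_3,v_4\}$. Let $M[J]$ be the submatrix of $M=M_\alpha$ formed by the rows indexed by $J$.

**Proposition 5.** Let $p\ne q$ be non-adjacent vertices and assume:

* (a) $\operatorname{rank}_{\mathbb Q}M=\operatorname{rank}_{\mathbb F_2}(M\bmod2)=2g$;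
* (b) $\operatorname{rank}_{\mathbb Q}M[J(p)]=\operatorname{rank}_{\mathbb Q}M[J(q)]=2g-1$;
* (c) rows $p$ and $q$ of $M$ are congruent mod $2$, and not $\equiv0$ mod $2$;
* (d) rows $p$ and $q$ are linearly independent over $\mathbb Q$.

Then $\operatorname{gen}(\alpha)\ge g+1$.

*Proof.* By (2), $\operatorname{gen}(\alpha)\ge g$. Suppose a surface $\Sigma$ of genus $g$ represents $\alpha$, and take $\gamma_v,w_v$ from Lemma 4. The lattice $H$ is unimodular symplectic of rank $2g$ (components of genus $0$ contribute nothing).

**Step 1: a dictionary between rows of $M$ and vectors in $H$.** The purpose is to read (a)–(d) as statements about the $w_v$. The Gram matrix of the $w_v$ is $\pm M$, of rank $2g$ over $\mathbb Q$ and over $\mathbb F_2$. The rank of a Gram matrix is at most the dimension of the span, so the $w_v$ span $H\otimes\mathbb Q$ and $H\otimes\mathbb F_2$. Over either field, nondegeneracy and spanning give: $\sum_vc_vw_v=0$ if and only if $\sum_vc_v\,(w_v\cdot w_u)=0$ for all $u$, that is, if and only if $\sum_vc_v(\text{row }v)=0$. Therefore: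

* $W_p=\operatorname{span}_{\mathbb Q}\{w_u:u\in J(p)\}$ and $W_q$, defined likewise, have dimension $2g-1$, by (b);
* $w_p,w_q$ are linearly independent over $\mathbb Q$, by (d);
* $w_p\equiv w_q\not\equiv0\pmod{2H}$, by (c).

**Step 2: the class of each component of $\gamma_p$.** The purpose is to show that a component of $\gamma_p$ is null-homologous or generates one fixed line. Let $c$ be a component of $\gamma_p$. It is disjoint from $\gamma_u$ for $u\in J(p)\setminus\{p\}$ and from the other components of $\gamma_p$, and $[c]\cdot[c]=0$. So $[c]\cdot w_u=0$ for all $u\in J(p)$, that is, $[c]\in W_p^\perp$. By Step 1, $W_p^\perp$ is a line. It contains $w_p\ne0$, because $w_p\cdot w_u=\pm M_{pu}=0$ for $u\in J(p)$. Hence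
$$[c]\in\mathbb Qw_p\cap H=\mathbb Z\xi_p,\qquad \xi_p\text{ primitive}.$$
The class of a simple closed curve is $0$ if the curve separates its component of $\Sigma$, for then it bounds. Otherwise some closed curve crosses it exactly once, so the class has intersection number $\pm1$ with some element of $H$ and is primitive. Thus $[c]\in\{0,\pm\xi_p\}$.

**Step 3: a single curve congruent to $w_p$ mod $2$.** The purpose is to replace $\gamma_p$ by one curve. Since $w_p\ne0$ is the sum of the classes of the components, some component $c_p$ has $[c_p]=\pm\xi_p$. Write $w_p=d\,\xi_p$. Since $w_p\not\equiv0$ mod $2$, $d$ is odd, so $[c_p]\equiv\xi_p\equiv w_p\pmod{2H}$. In the same way $\gamma_q$ has a component $c_q$ with $0\ne[c_q]\in\mathbb Qw_q$ and $[c_q]\equiv w_q\pmod{2H}$.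

**Step 4: the two curves bound, and this contradicts independence.** Since $p,q$ are non-adjacent, $c_p\cap c_q=\emptyset$. By Step 3 and $w_p\equiv w_q$, we have $[c_p]+[c_q]=0$ in $H_1(\Sigma;\mathbb F_2)$. So every closed curve transverse to $c_p\cup c_q$ crosses it an even number of times. Choose a base point off the curves in each component of $\Sigma$, and color a point off $c_p\cup c_q$ by the parity of the number of crossings of a transverse path from the base point. This is well defined, locally constant, and changes across each of the two curves. Let $R$ be the closure of the points of odd color. It is a compact subsurface with $\partial R=c_p\sqcup c_q$. Orienting $R$ by $\Sigma$, its boundary is null-homologous: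
$$\pm[c_p]\pm[c_q]=0\quad\text{in }H .$$
So the non-zero vectors $[c_p]\in\mathbb Qw_p$ and $[c_q]\in\mathbb Qw_q$ are proportional, and hence so are $w_p,w_q$. This contradicts Step 1. $\square$

## 6. Genus three on the pentagon

We apply Proposition 5 to $\alpha_0$ with the matrix (4), $p=v_1$, $q=v_3$, $g=2$. Write $r_i$ for the rows.

* (a) The Pfaffian on $\{2,3,4,5\}$ is $1$, so both ranks are at least $4$. A $5\times5$ skew matrix over $\mathbb Q$, or an alternating one over $\mathbb F_2$, has even rank, hence rank at most $4$. Both ranks are $4$.
* (b) $J(v_1)=\{v_1,v_3,v_4\}$. If $c_1r_1+c_3r_3+c_4r_4=0$, column $4$ gives $c_3=0$, column $3$ gives $c_4=0$, and then $c_1=0$. $J(v_3)=\{v_1,v_3,v_5\}$. If $c_1r_1+c_3r_3+c_5r_5=0$, column $1$ gives $c_5=0$, then column $4$ gives $c_3=0$, and then $c_1=0$. Both ranks are $3$.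
* (c) $r_1=(0,1,0,0,2)$ and $r_3=(0,-1,0,2,0)$ are both $(0,1,0,0,0)$ mod $2$.
* (d) Columns $4$ and $5$ show that $r_1,r_3$ are independent.

So $\operatorname{gen}(\alpha_0)\ge3$. Conversely,
$$\alpha_0=(e_{12}+e_{23})+(2e_{34}+e_{45})+2e_{15}$$
is a sum of star classes at $v_2$, $v_4$, $v_1$, so $\operatorname{gen}(\alpha_0)\le3$ by (F2) and (F3). Hence $\operatorname{gen}(\alpha_0)=3>2=\frac12\operatorname{rank}M_{\alpha_0}$, the first part of Theorem 1. $\square$

## 7. Houses, gems, long cycles, dominoes, and a graph with triangles

**Proof of Theorem 2(1).** By (F1) it suffices to show that each listed graph is not tight. $C_5$ is done. For the others we find $\alpha,p,q$ satisfying Proposition 5. We use once that the $\mathbb F_2$-rank of an integer matrix never exceeds its $\mathbb Q$-rank, since a minor that is odd is non-zero.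

**House and gem.** Take the cycle $12345$ with the chord $24$ (house), or the chords $24,25$ (gem), and the class $\alpha_0$, zero on chords. Then $M$ is still (4). The chords avoid vertices $1$ and $3$, so $J(1)=\{1,3,4\}$ and $J(3)=\{1,3,5\}$ are unchanged. The verification of Section 6 applies word for word: $\operatorname{gen}(\alpha_0)\ge3>2$.

**$C_n$ with $n\ge7$ odd.** Put coefficient $2$ on the edges $\{3,4\}$ and $\{n,1\}$ and $1$ on all others. Take $p=1$, $q=3$, $2g=n-1$.

* (a) Deleting any vertex leaves a path on $n-1$ vertices, an even number. A path with an even number of vertices has exactly one perfect matching, so the Pfaffian of that principal submatrix is $\pm$ the product of the coefficients on the matching, which is non-zero. Hence any $n-1$ rows of $M$ are independent; and $\operatorname{rank}_{\mathbb Q}M=n-1$, as $n$ is odd. When vertex $1$ is deleted the matching is $\{2,3\},\{4,5\},\dots,\{n-1,n\}$, with product $1$. So the $\mathbb F_2$-rank is also $n-1$.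
* (b) $J(1)$ omits exactly $2,n$, and $J(3)$ omits exactly $2,4$. Each consists of $n-2$ indices, contained in a set of $n-1$ independent rows. Both ranks are $n-2=2g-1$.
* (c) Mod $2$, rows $1$ and $3$ are both supported exactly at column $2$.
* (d) Over $\mathbb Q$ their supports are $\{2,n\}$ and $\{2,4\}$, so column $n$ is non-zero only in row $1$ and column $4$ only in row $3$.

**$C_n$ with $n=2k\ge6$.** Order the odd vertices first, so $M=\begin{pmatrix}0&B\\-B^T&0\end{pmatrix}$ with rows of $B$ indexed by odd and columns by even vertices. Choose
$$B_{2i-1,2i}=s_i,\qquad B_{2i+1,2i}=-s_i'\qquad(1\le i\le k,\ \text{odd indices mod }n),$$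
with $s_2=2$, $s_k'=2$, and all other $s_i,s_i'$ equal to $1$. The edges $\{3,4\}$ and $\{n,1\}$ carry $\pm2$, the others $\pm1$. Take $p=1$, $q=3$, $g=k-1$.

*Rational kernels.* A left kernel vector of $B$ satisfies $x_{2i-1}s_i=x_{2i+1}s_i'$ for all $i$. A right kernel vector satisfies $s_{i+1}y_{2i+2}=s_i'y_{2i}$ for all $i$, cyclically. In each case one entry determines the others by going around the cycle, and the condition for closing up is $\prod s_i=\prod s_i'$; both products are $2$. So both kernels are one-dimensional, spanned by a vector with no zero entry. Hence $\operatorname{rank}_{\mathbb Q}B=k-1$. A dependency among $k-1$ rows would be a left kernel vector with a zero entry, so any $k-1$ rows are independent; likewise any $k-1$ columns.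

* (a) $\operatorname{rank}_{\mathbb Q}M=2(k-1)$. Mod $2$, rows $1$ and $3$ of $B$ have support $\{2\}$, row $5$ has support $\{4,6\}$, and so on up to row $n-1$ with support $\{n-2,n\}$. Rows $3,5,\dots,n-1$ have first non-zero columns $2,4,\dots,n-2$, so these $k-1$ rows are independent. The $\mathbb F_2$-rank of $B$ is $k-1$, that of $M$ is $2(k-1)$.
* (b) $J(1)$ omits $2,n$, and $J(3)$ omits $2,4$. Each contains all odd vertices and all but two even ones. The odd rows $(0,B)$ and the even rows, taken from $(-B^T,0)$, lie in complementary coordinate subspaces. The odd rows have rank $k-1$, and the $k-2$ even rows are independent. The rank is $(k-1)+(k-2)=2g-1$.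
* (c) Rows $1$ and $3$ are both supported at column $2$ mod $2$.
* (d) Their rational supports $\{2,n\}$ and $\{2,4\}$ differ, each having a column that the other lacks.

**Domino.** It is the bipartite graph on $\{x_1,x_2,x_3\}$, $\{y_1,y_2,y_3\}$ with all edges except $x_1y_3$ and $x_3y_1$: the $6$-cycle $x_1y_1x_2y_3x_3y_2$ with the long chord $x_2y_2$. Take
$$B=\begin{pmatrix}2&1&0\\1&1&1\\0&1&2\end{pmatrix}$$
with rows $x_i$ and columns $y_j$, $M$ as before, $p=x_1$, $q=x_3$, $g=2$.

* (a) Row $1$ plus row $3$ is twice row $2$, and rows $1,2$ are independent, so $\operatorname{rank}_{\mathbb Q}B=2$. Mod $2$ the rows are $(0,1,0),(1,1,1),(0,1,0)$, of rank $2$. So $M$ has rank $4$ over both fields.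
* (b) $J(x_1)=\{x_1,x_2,x_3,y_3\}$ and $J(x_3)=\{x_1,x_2,x_3,y_1\}$. The $x$-rows have rank $2$, and the one $y$-row is non-zero and lies in the complementary coordinate subspace. Both ranks are $3$.
* (c) Both rows are $(0,1,0)$ mod $2$ in the $y$-columns.
* (d) $(2,1,0)$ and $(0,1,2)$ are independent.

This proves Theorem 2(1). $\square$

**Proof of Theorem 2(3).** Let $\Gamma$ have edges $v_1v_1'$, $v_2v_2'$ and all edges from $t_1,t_2$ to $v_1,v_1',v_2,v_2'$.

*The condition in (1) holds.* Each forbidden graph contains an induced path $P_4$ on four vertices. In $C_n$ with $n\ge5$ take four consecutive vertices. In the house (chord $24$) take $5,1,2,3$. In the gem (chords $24,25$) take $3,4,5,1$. In the domino take $y_1,x_1,y_2,x_3$. So it is enough that $\Gamma$ has no induced $P_4$. The complement of $P_4$ is $P_4$, so we may look at the complement of $\Gamma$. It is the disjoint union of the $4$-cycle $v_1v_2v_1'v_2'$ and the edge $t_1t_2$. An induced $P_4$ there, being connected with four vertices, would be the $4$-cycle itself, which is not a path. So there is none.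

*$\Gamma$ is not tight.* In the order $v_1,v_1',v_2,v_2',t_1,t_2$, let $\alpha$ have the matrix with rows
$$\begin{array}{ll}v_1:&(0,2,0,0,1,0)\\ v_1':&(-2,0,0,0,0,1)\\ v_2:&(0,0,0,2,1,0)\\ v_2':&(0,0,-2,0,0,-1)\\ t_1:&(-1,0,-1,0,0,0)\\ t_2:&(0,-1,0,1,0,0).\end{array}$$
It is skew and supported on edges. Take $p=v_1$, $q=v_2$, $g=2$.

* (a) The first four columns show that the rows of $v_1,v_1',v_2,v_2'$ are independent over $\mathbb Q$. As rows, $2t_1=v_1'+v_2'$ and $2t_2=v_2-v_1$. So the rank is $4$. Mod $2$, the rows $v_1=(0,0,0,0,1,0)$, $v_1'=(0,0,0,0,0,1)$, $t_1=(1,0,1,0,0,0)$, $t_2=(0,1,0,1,0,0)$ are independent, so the $\mathbb F_2$-rank is $4$.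
* (b) $J(v_1)=\{v_1,v_2,v_2'\}$ and $J(v_2)=\{v_2,v_1,v_1'\}$ index three of the four independent rows each. Both ranks are $3$.
* (c) Rows $v_1,v_2$ are both $(0,0,0,0,1,0)$ mod $2$.
* (d) They are independent over $\mathbb Q$, as already seen.

So $\operatorname{gen}(\alpha)\ge3>2=\frac12\operatorname{rank}M_\alpha$. $\square$

## 8. Row operations at a vertex whose neighbors are twins

We turn to upper bounds. The square was settled by row operations, which need generators with nearly equal neighborhoods. It is enough to have them around a single vertex.

**Definition (twins).** Distinct vertices are *false twins* if they have the same open neighborhood $N(\cdot)$, and *true twins* if they have the same closed neighborhood $N[\cdot]$. False twins are non-adjacent and true twins are adjacent. Opposite vertices of $C_4$ are false twins; any two vertices of $K_n$ are true twins.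

**Proposition 6.** Let $v$ be a vertex with $W=N(v)\ne\emptyset$ such that either $W$ is an independent set whose elements all have the same open neighborhood, or $W$ is a clique whose elements all have the same closed neighborhood. If $\Gamma-v$ is tight, then $\Gamma$ is tight.

*Proof.* Let $\alpha\in H_2(A_\Gamma)$. By (2) only $\operatorname{gen}(\alpha)\le\frac12\operatorname{rank}M_\alpha$ is needed. If row $v$ of $M_\alpha$ vanishes, then $\alpha$ comes from $A_{\Gamma-v}$, and (F1) with tightness of $\Gamma-v$ finishes. Assume it does not vanish.

**Step 1: reduce row $v$ to one entry.** Let $t\ne t'$ be in $W$. In either case every neighbor $u$ of $t$ equals $t'$ or is adjacent to $t'$, so $u$ commutes with $tt'$. Hence $t\mapsto tt'$, with the other generators fixed, extends to an endomorphism of $A_\Gamma$; so does $t\mapsto tt'^{-1}$, and they are mutually inverse. On $H_1$ these automorphisms are the elementary matrices on $\mathbb Z^W$. Together with the inversions $t\mapsto t^{-1}$ they generate $GL_W(\mathbb Z)$, extended by the identity on the other generators. For such an $E$, row $v$ of $EM_\alpha E^T$ is (row $v$ of $M_\alpha$)$E^T$,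 because row $v$ of $E$ is the unit row. Row $v$ is supported on $W=N(v)$, so it is a non-zero vector of $\mathbb Z^W$ to which $E$ is applied. Some $E\in GL_W(\mathbb Z)$ takes it to a multiple of a basis vector. By (F4) neither genus nor rank changes. So we may assume that the only non-zero entry of row $v$ is $(M_\alpha)_{vt}=d\ne0$ for one $t\in W$.

**Step 2: split off one torus.** Write $\alpha=\tau+\alpha''$, where $\tau$ collects all terms involving $t$. By (F3), $\operatorname{gen}(\tau)\le1$. The only term involving $v$ is in $\tau$, so $\alpha''$ is supported on $\Gamma-\{v,t\}$.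

**Step 3: count ranks.** Row $v$ is $d$ times the unit row at $t$. Subtracting multiples of row $v$ from the rows $u\ne v$ clears column $t$ outside row $v$ and changes nothing else; the matching column operations clear row $t$ outside column $v$. What remains is the block $\begin{pmatrix}0&d\\-d&0\end{pmatrix}$ on $\{v,t\}$ together with $M_{\alpha''}$ on the other vertices. So $\operatorname{rank}M_\alpha=2+\operatorname{rank}M_{\alpha''}$.

**Step 4: conclude.** $\Gamma-\{v,t\}$ is induced in the tight graph $\Gamma-v$, so it is tight by (F1). Then
$$\operatorname{gen}(\alpha)\le1+\operatorname{gen}(\alpha'')=1+\tfrac12\operatorname{rank}M_{\alpha''}=\tfrac12\operatorname{rank}M_\alpha .\qquad\square$$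

**Graphs with at most four vertices (end of Theorem 1).** We use induction on the number of vertices. The empty graph and the one-vertex graph have $H_2=0$ and are tight. By (F2) we may assume that the graph is connected, and by Proposition 6 it suffices to find a suitable $v$.

* If there is a vertex of degree one ($K_2$, $P_3$, $K_{1,3}$, $P_4$, and the paw, which is a triangle with a pendant edge), take it; $W$ is a single vertex.
* In $K_3$ and $K_4$ take any vertex; $W$ is a clique of true twins.
* In $C_4$ take any vertex; its two neighbors are false twins.
* In $K_4$ minus an edge take a vertex of degree $2$; its two neighbors are adjacent, and both have all four vertices as closed neighborhood.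

These are all the connected graphs with $2$, $3$ or $4$ vertices. $\square$

## 9. Triangle-free graphs built from pendant vertices and false twins

**Proof of Theorem 2(2).** The clique number is the dimension of $S$, and a clique of size $m$ gives a subgroup $\mathbb Z^m$, so triangle-free means $\dim A_\Gamma\le2$. Necessity is Theorem 2(1). For sufficiency we use a structure theorem.

**Theorem (Bandelt–Mulder, *Distance-hereditary graphs*, J. Combin. Theory Ser. B 41 (1986), 182–208).** For a connected graph the following are equivalent: it is distance-hereditary; it has no induced house, gem, domino or $C_n$, $n\ge5$; it can be obtained from one vertex by successively adding pendant vertices, true twins and false twins.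

(Distance-hereditary means that in every connected induced subgraph distances are the same as in the whole graph. We use only the equivalence of the last two conditions.) To add a twin of $p$ means to add a new vertex with the same neighbors as $p$, joined to $p$ for a true twin and not joined for a false twin. For example, $C_4$ arises from $K_2$ by adding a pendant vertex, which gives $P_3$, and then a false twin of the middle vertex.

Let $\Gamma$ be triangle-free with no induced $C_n$ $(n\ge5)$ and no induced domino. We show by induction on $|V|$ that $\Gamma$ is tight. The hypotheses pass to induced subgraphs. By (F2) we may assume that $\Gamma$ is connected, and we may assume $|V|\ge2$.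

**Step 1: only pendant vertices and false twins are needed.** House and gem contain triangles, so the theorem gives a construction sequence for $\Gamma$. All intermediate graphs are induced subgraphs of $\Gamma$, hence triangle-free. They are connected, because none of the three operations lowers the number of components and the final graph is connected. In a connected graph with at least two vertices, $p$ has a neighbor $u$, and a true twin of $p$ would form a triangle with $p$ and $u$. So a true twin is added only to the one-vertex graph, which amounts to adding a pendant vertex. A false twin is never added to the one-vertex graph, since the result would be disconnected. Hence $\Gamma$ is obtained from $K_2$ by adding pendant vertices and false twins.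

**Step 2: a vertex whose neighbors are false twins.** We claim that each graph so obtained has a vertex $v$ such that $N(v)\neq\emptyset$ consists of pairwise false twins. For $K_2$, take either vertex. After adding a pendant vertex, take that vertex. Now let $\Gamma$ arise from $\Gamma'$ by adding a false twin $u$ of $p$, so $N_\Gamma(u)=N_{\Gamma'}(p)$, and let $v$ work in $\Gamma'$. We show that $v$ works in $\Gamma$.

* *Case $p\in N_{\Gamma'}(v)$.* Then $N_\Gamma(v)=N_{\Gamma'}(v)\cup\{u\}$. Let $t\in N_{\Gamma'}(v)$. Then $t$ is $p$ or a false twin of $p$ in $\Gamma'$, so $t$ is not adjacent to $p$, hence not to $u$. Therefore $N_\Gamma(t)=N_{\Gamma'}(t)=N_{\Gamma'}(p)=N_\Gamma(u)$. So all elements of $N_\Gamma(v)$ have the same open neighborhood.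
* *Case $p\notin N_{\Gamma'}(v)$, including $p=v$.* Then $v\notin N_{\Gamma'}(p)=N_\Gamma(u)$, so $N_\Gamma(v)=N_{\Gamma'}(v)$. For $t,t'$ in this set, $u\in N_\Gamma(t)\iff p\in N_{\Gamma'}(t)\iff p\in N_{\Gamma'}(t')\iff u\in N_\Gamma(t')$. So $t,t'$ remain false twins.

**Step 3: conclude.** Take $v$ from Step 2. Its neighbors are independent with equal open neighborhoods. $\Gamma-v$ satisfies the hypotheses and has fewer vertices, so it is tight by induction. Proposition 6 shows that $\Gamma$ is tight. $\square$

## 10. Additivity over disjoint unions and the unbounded gap

Disjoint copies of the pentagon should multiply the defect. The inequality in (F2) goes the wrong way for this; we need to know that one connected surface cannot serve two components more cheaply.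

**Lemma 7.** If $\Gamma=\Gamma_1\sqcup\Gamma_2$ and $\alpha=\alpha_1+\alpha_2$ with $\alpha_i\in H_2(A_{\Gamma_i})$, then $\operatorname{gen}(\alpha)=\operatorname{gen}(\alpha_1)+\operatorname{gen}(\alpha_2)$.

*Proof.* By (F1), $\operatorname{gen}(\alpha_i)$ is the same in $A_{\Gamma_i}$ and in $A_\Gamma$, so "$\le$" is (F2). For "$\ge$" we cut a minimal surface.

**Step 1: a level set over the middle of an arc.** Since $A_\Gamma=A_{\Gamma_1}*A_{\Gamma_2}$, we may use the classifying space $X=X_1\cup[0,1]\cup X_2$, where $X_i=BA_{\Gamma_i}$ and the arc joins base points. Let $u\colon X\to[0,1]$ be $0$ on $X_1$, $1$ on $X_2$ and the identity on the arc. Let $f\colon\Sigma\to X$ represent $\alpha$ with minimal genus. Take a smooth $h\colon\Sigma\to\mathbb R$ with $|h-u\circ f|<\frac14$ and a regular value $t$ of $h$ with $|t-\frac12|<\frac18$. Put $C=h^{-1}(t)$, a finite union of disjoint circles. On $C$ we have $u\circ f\in(\frac18,\frac78)$, so $f(C)$ lies in the open arc, which is contractible.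

**Step 2: surgery along $C$.** Cut $\Sigma$ along $C$ and cap each resulting boundary circle by a disc mapped into the open arc; this is possible by contractibility, and the same disc map can be used on both sides of a circle. Call the result $f'\colon\Sigma'\to X$. The trace of the surgery, with its $2$-handles mapped into the arc, is a bordism from $f$ to $f'$, so $f'_*[\Sigma']=\alpha$. Surgery on a non-separating circle lowers the genus of its component by one; surgery on a separating circle splits a component into two whose genera add up. So the total genus does not increase.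

**Step 3: the two halves.** On the part of $\Sigma$ with $h\le t$ we have $u\circ f<t+\frac14<1$, and the discs lie in the open arc. So the part $\Sigma_1'$ of $\Sigma'$ coming from $\{h\le t\}$ maps into $X\setminus X_2\simeq X_1$. On $\{h\ge t\}$ we have $u\circ f>t-\frac14>0$, so the remaining part $\Sigma_2'$ maps into $X\setminus X_1\simeq X_2$. The classes of the two parts add up to $\alpha$, and $H_2(X)=H_2(X_1)\oplus H_2(X_2)$, so $\Sigma_i'$ represents $\alpha_i$. Hence $\operatorname{gen}(\alpha)\ge\operatorname{genus}(\Sigma_1')+\operatorname{genus}(\Sigma_2')\ge\operatorname{gen}(\alpha_1)+\operatorname{gen}(\alpha_2)$. $\square$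

**Proof of Theorem 3.** Take $k$ disjoint pentagons, each with the class $\alpha_0$ of (3). The matrix of the total class is block diagonal with $k$ blocks of rank $4$, so half its rank is $2k$. By Lemma 7, applied $k-1$ times, and Theorem 1, its genus is $3k$. Now add one vertex adjacent to all the others. The new graph is connected and contains the disjoint union of pentagons as an induced subgraph, so by (F1) the genus and the rank of the class are unchanged. $\square$
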